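
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\numberwithin{equation}{section}

\title{Uniqueness of the fast-decaying self-similar extinction profile\\
for a singular diffusion equation with gradient absorption}


\begin{abstract}
We study radial self-similar solutions with finite time extinction of
$\partial_t u-\Delta_p u+|\nabla u|^q=0$ in $\mathbb R^N$, in the range
$\frac{2N}{N+1}<p<2$, $p-1<q<\frac p2$. Their profiles form a one-parameter family, indexed by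
the value $a$ at the origin. It is known that some profile is positive with the fast decay
$f(r)\sim K^*r^{-\mu}$, where $K^*r^{-\mu}$ is the singular stationary solution. We prove, in
every dimension, that there is exactly one such profile, and that it has the expected
second-order expansion. This proves a conjecture stated for $N\ge2$. Profiles with larger $a$
vanish at a finite radius; profiles with smaller $a$ are positive and decay more slowly. The
proof shows that the shooting curve crosses the set of fast-decaying orbits transversally and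
always in the same direction; the sign comes from a Sturm comparison with a generator of
scalings.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $N\ge 1$ and let $(p,q)$ satisfy
\begin{equation}\label{eq:range}
p_c=\frac{2N}{N+1}<p<2,\qquad p-1<q<\frac p2 .
\end{equation}
We consider the equation
\begin{equation}\label{eq:pde}
\partial_t u-\Delta_p u+|\nabla u|^q=0,\qquad \Delta_p u=\operatorname{div}(|\nabla u|^{p-2}\nabla u),
\qquad (t,x)\in(0,\infty)\times\mathbb R^N .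
\end{equation}
Radially symmetric self-similar solutions that become extinct at a time $T>0$ have the form
\[
u(t,x)=(T-t)^\alpha f\big(|x|(T-t)^\beta\big),\qquad
\alpha=\frac{p-q}{p-2q}>0,\quad \beta=\frac{q-p+1}{p-2q}>0,
\]
and the profile $f=f(r)$ solves, for $r>0$,
\begin{equation}\label{eq:profile}
\big(|f'|^{p-2}f'\big)'+\frac{N-1}{r}\,|f'|^{p-2}f'+\psi-|f'|^q=0,\qquad
\psi:=\alpha f+\beta r f' .
\end{equation}
For $a>0$ let $f(\cdot;a)$ be the solution with $f(0;a)=a$ and $f'(0;a)=0$. We ask for which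
$a$ the profile is positive on the whole half-line, and how it then decays.

\subsection{The possible tails}\label{ss:tails}

Put
\[
\mu:=\frac{\alpha}{\beta}=\frac{p-q}{q-p+1},\qquad
K^*:=\frac1\mu\Big[(p-1)(\mu+1)-N+1\Big]^{1/(q-p+1)} ;
\]
the bracket is positive, see \eqref{eq:order} below.
The transport term $\psi$ annihilates $r^{-\mu}$. Insert $f=Kr^{-\mu}$ in \eqref{eq:profile}:
then $|f'|=\mu Kr^{-\mu-1}$, and what remains is
\[
\big[(p-1)(\mu+1)-(N-1)\big]\frac{|f'|^{p-1}}{r}=|f'|^q .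
\]
Since $(q-p+1)(\mu+1)=1$, this holds for all $r>0$ exactly when $K=K^*$. So $K^*r^{-\mu}$
solves \eqref{eq:profile} on $(0,\infty)$, with a singularity at $0$. If
$f(r)\sim K^*r^{-\mu}$ as $r\to\infty$, then $\alpha=\beta\mu$ gives $u(t,x)\sim K^*|x|^{-\mu}$
as $|x|\to\infty$ for each $t<T$: the tail does not move, and it is that of the singular
stationary solution.

A second tail arises if diffusion is negligible. The equation $\psi=|f'|^q$ has the power
solution $z_q r^{-\zeta_q}$ with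
\[
\zeta_q:=\frac{q}{1-q},\qquad z_q:=(1-q)\,q^{q/(1-q)} ;
\]
indeed
\begin{equation}\label{eq:zq}
\beta(\mu-\zeta_q)=\alpha-\frac{\beta q}{1-q}
=\frac{(p-q)(1-q)-q(q-p+1)}{(p-2q)(1-q)}=\frac1{1-q},
\end{equation}
$q(\zeta_q+1)=\zeta_q$, and $(z_q\zeta_q)^q=q^{q/(1-q)}=z_q/(1-q)$. Here $\Delta_p r^{-\gamma}$
is at most of order $r^{-(\gamma+1)(p-1)-1}$, and this power is smaller than $r^{-\gamma}$ for
large $r$ if and only if $\gamma<\frac p{2-p}$; and $q<\frac p2$ gives
$\zeta_q<\frac p{2-p}$. We shall see that $\frac p{2-p}<\mu$, so this tail is the slower one.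
Finally, $f$ may reach zero at a finite radius.

Vanishing and slow decay will both turn out to be stable under small changes of $a$, whereas
the fast decay $K^*r^{-\mu}$ separates them. One guesses that there is only one such threshold.
The guess is not obvious: nothing in \eqref{eq:profile} is monotone in $a$ in an evident way,
and profiles with different $a$ can intersect.

\subsection{The result}

Let
\[
\theta:=\frac{N(p-1)-q(N-1)}{p-1} .
\]
Then $\theta=1$ if $N=1$, and $\theta\in(0,1)$ if $N\ge2$. A positive solution $f(\cdot;a)$ has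
the \emph{second-order decay} (T) if there is $A>0$ with
\begin{equation}\tag{T}\label{eq:T}
\lim_{r\to\infty}r^\theta\big(K^*-r^\mu f(r;a)\big)=A .
\end{equation}

The following existence result is known, and it is the only fact about \eqref{eq:profile} that
we use without proof: \emph{for every $N\ge1$ and $(p,q)$ satisfying \eqref{eq:range} there is a
nonempty closed set $\mathcal B\subset(0,\infty)$ such that for every $a\in\mathcal B$ the
solution $f(\cdot;a)$ is positive on $(0,\infty)$ and satisfies \eqref{eq:T} for some $A>0$.}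
If $N=1$, it is also known that $\mathcal B$ is a singleton $\{a^*\}$ and that $a^*$ is the only
$a$ for which $f(\cdot;a)$ is positive with $f\sim K^*r^{-\mu}$. The conjecture posed in
\cite{IL} is that uniqueness of the profile with decay \eqref{eq:T} holds for every $N\ge2$ as
well. We prove it.

\begin{theorem}\label{thm:main}
Let $N\ge1$ and let \eqref{eq:range} hold. There is exactly one $a^*>0$ such that
$f(\cdot;a^*)$ is positive on $(0,\infty)$ and satisfies \eqref{eq:T} for some $A>0$. It is also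
the only $a>0$ for which $f(\cdot;a)>0$ on $(0,\infty)$ and $r^\mu f(r;a)\to K^*$ as
$r\to\infty$. Moreover:
\begin{itemize}
\item if $a>a^*$, then $f(\cdot;a)$ is positive and decreasing up to some $R(a)<\infty$, and
$f(R(a);a)=0>f'(R(a);a)$;
\item if $0<a<a^*$, then $f(\cdot;a)>0$ on $(0,\infty)$ and
$f(r;a)\sim(1-q)\,q^{q/(1-q)}\,r^{-q/(1-q)}$ as $r\to\infty$;
\item for $a=a^*$, the function $r\mapsto -rf'/f$ is strictly increasing from $0$ to $\mu$.
\end{itemize}
\end{theorem}

\subsection{The idea}\label{ss:idea}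

Use $s=\ln r$ and measure the distance of $f$ from $K^*r^{-\mu}$ by two quantities: the
logarithmic derivative $x$ of $X=r^\mu f$, and a defect $D$ which vanishes when
$|f'|=\mu K^*r^{-\mu-1}$. They solve a planar system which becomes autonomous as $s\to\infty$
and has in the limit a saddle at $(0,0)$ with eigenvalues $\mu$ and $-\theta$. A fast-decaying
profile tends to the saddle, and the eigenvalue $-\theta$ is the origin of \eqref{eq:T}. An
orbit that comes close to the saddle without tending to it leaves in the $x$-direction: if it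
leaves towards $x<0$, then $X$ stays below $K^*$ for good; if it leaves towards $x>0$, then $X$
passes $K^*$. So uniqueness follows if, as $a$ increases, the orbit crosses the set of orbits
tending to the saddle \emph{transversally and always in the same direction}, since two
consecutive crossings in the same direction are impossible.

In terms of $h=\partial_af$, we have to show that $h/f\to-\infty$ at each fast-decaying
profile. Let $\mathcal L$ be the linearization of \eqref{eq:profile}, so that $\mathcal Lh=0$.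
The natural functions to compare with are the generators of scalings $v_c=cf+rf'$. The equation
is not scale invariant, but with $\delta=q-p+1$
\[
\mathcal Lv_c=\delta(\mu-c)\,|f'|^q-\big(p-(2-p)c\big)\psi
\]
has only two terms. A Sturm comparison between $h$ and $v_c$ gives the sign we want if $v_c$
changes sign exactly once, from positive to negative, and $\mathcal Lv_c$ exactly once, from
negative to positive, \emph{at the same radius}. The first changes sign where $-rf'/f=c$, the
second where $|f'|^q/\psi$ takes a certain value. Hence we want that, for each fast-decaying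
profile,
\begin{equation}\label{eq:goal}
-\frac{rf'}{f}\quad\text{and}\quad\frac{|f'|^q}{\psi}\quad\text{are strictly increasing},
\end{equation}
and then we choose $c$ so that the two radii coincide. Proving \eqref{eq:goal} is the heart of
the paper (Section~\ref{sec:mono}). For $N=1$ it takes a few lines, and we begin with that
case; for $N\ge2$ the two statements depend on each other, and we separate them by letting two
pieces of the same orbit cross in a plane.

\section{Preliminaries and a trichotomy}\label{sec:prelim}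

\subsection{Exponents}

Let
\[
\delta=q-p+1\in(0,1),\qquad \nu=\frac{N-1}{p-1},\qquad
Y_*=(p-1)(\mu+1)-(N-1)=(\mu K^*)^\delta .
\]
Direct computation gives
\begin{equation}\label{eq:exps}
\begin{gathered}
\delta(\mu+1)=1,\qquad \delta\mu=p-q,\qquad q(\mu+1)=1+(p-1)(\mu+1),\\
\frac1\beta=(2-p)\mu-p=\mu-q(\mu+1)>0,\qquad
\theta=1-\delta\nu=\frac{\delta Y_*}{p-1} .
\end{gathered}
\end{equation}
We record how \eqref{eq:range} enters. Since $p_c\ge1$ we have $1<p<2$, and $q>p-1$; these make
the nonlinearities below $C^1$ and $\delta>0$. From $q<\frac p2$ we get $\beta>0$, hence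
$\mu>\frac p{2-p}$ by \eqref{eq:exps}, and $q<1$. The condition $p>p_c$ is equivalent to
$N(2-p)<p$, that is, to $\frac p{2-p}>N$; subtracting $2-p$ from both sides of $N(2-p)<p$, it is
also equivalent to $(N-1)(2-p)<2(p-1)$, that is, to $\nu<\frac2{2-p}$. Consequently
\begin{equation}\label{eq:order}
\mu+1>\frac2{2-p}>\nu,\qquad Y_*>0,\qquad \theta\in(0,1],\qquad \mu>N\ge1\ge\theta .
\end{equation}

\subsection{The initial value problem}

With $w=-|f'|^{p-2}f'$ and $\Theta(w)=|w|^{\frac{2-p}{p-1}}w$, equation \eqref{eq:profile} is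
\begin{equation}\label{eq:system0}
f'=-\Theta(w),\qquad
w'=-\frac{N-1}{r}w+\alpha f-\beta r\,\Theta(w)-|w|^{q/(p-1)} .
\end{equation}
For $r>0$ the right side is $C^1$ in $(f,w)$, since $\frac1{p-1}>1$ and $\frac q{p-1}>1$.
Writing $f=a+F$, the problem with $f(0)=a$, $w(0)=0$ is equivalent to
\[
F=-\int_0^r\Theta(w)\,dt,\qquad
w=r^{1-N}\int_0^r t^{N-1}\big[\alpha(a+F)-\beta t\,\Theta(w)-|w|^{q/(p-1)}\big]dt
\]
in $C([0,r_0])^2$. The superposition operators $w\mapsto\Theta(w)$ and
$w\mapsto|w|^{q/(p-1)}$ are $C^1$ on $C([0,r_0])$, and both integral operators have norm at most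
$r_0$. Hence for $r_0$ small, uniformly for $a$ near a given value, the right side is a $C^1$
map of $\{\|F\|\le1,\ \|w\|\le1\}$ into its interior whose derivative in $(F,w)$ has norm at
most $\frac12$. By the contraction principle and the implicit function theorem, the solution
exists, is unique, and is $C^1$ in $a$ with values in $C([0,r_0])^2$. For larger $r$ the
standard theory of ordinary differential equations applies. We set $h=\partial_af$ and
$k=\partial_aw$; these are continuous up to $r=0$, with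
\begin{equation}\label{eq:hk0}
h(0)=1,\qquad k(0)=0 .
\end{equation}
The integral formula for $w$ also gives $w/r\to\alpha a/N$ as $r\to0$.

Let $(0,R)$, $R=R(a)\le\infty$, be the maximal interval on which the solution exists and $f>0$.
There $w>0$: this holds near $0$, and at a first zero of $w$ we would have $w'\le0$, whereas
\eqref{eq:system0} gives $w'=\alpha f>0$. So
\[
g:=-f'>0\quad\text{on }(0,R),
\]
$f$ is smooth there, and
\begin{equation}\label{eq:g}
(g^{p-1})'+\frac{N-1}{r}g^{p-1}=\psi-g^q .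
\end{equation}
Since $0<f\le a$, $w>0$ and $w'\le\alpha a$ on $(0,R)$, $(f,w)$ stays bounded on bounded
intervals, and the solution continues as long as $f>0$. If $R<\infty$, then $f(R)=0$ and
$f'(R)<0$, because $(f,w)(R)=(0,0)$ would force $f\equiv0$ by uniqueness.

\subsection{Comparison with the singular solution}

Let $X=r^\mu f$; the singular solution is $X\equiv K^*$. As $\alpha=\beta\mu$,
\begin{equation}\label{eq:psiX}
\psi=\beta r^{1-\mu}X' ,
\end{equation}
and $X'>0$ near $0$ since $\psi(0)=\alpha a$. The next lemma says that, as a function of $r$,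
$X$ can turn downwards only below $K^*$ and upwards only above it.

\begin{lemma}\label{lem:turn}
If $X'(r_0)=0$ for some $r_0\in(0,R)$, then $X(r_0)\ne K^*$ and
$\operatorname{sign}X''(r_0)=\operatorname{sign}(X(r_0)-K^*)$.
\end{lemma}

\begin{proof}
If $X(r_0)=K^*$ and $X'(r_0)=0$, then uniqueness for \eqref{eq:system0} gives
$f\equiv K^*r^{-\mu}$ on $(0,R)$, which is unbounded at $0$: impossible. Let
$\bar f(r)=X(r_0)r^{-\mu}$, which agrees with $f$ to first order at $r_0$. At $r_0$ we have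
$\psi=0$, so \eqref{eq:g} reads
\[
(p-1)g^{p-2}f''-\frac{N-1}rg^{p-1}-g^q=0 .
\]
On the other hand $\bar f''=(\mu+1)g/r$ at $r_0$, and therefore
\[
(p-1)g^{p-2}\bar f''-\frac{N-1}rg^{p-1}-g^q=\frac{g^{p-1}}r\big[Y_*-rg^\delta\big],\qquad
rg^\delta=(\mu X(r_0))^\delta .
\]
Subtract. Since $X-X(r_0)=r^\mu(f-\bar f)$ we have $X''=r^\mu(f-\bar f)''$ at $r_0$, so
$X''(r_0)$ has the sign of $(\mu X(r_0))^\delta-(\mu K^*)^\delta$.
\end{proof}

Let $r_1=\sup\{r<R:\ X'>0\text{ and }X<K^*\text{ on }(0,r)\}>0$. By Lemma~\ref{lem:turn},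
exactly one of the following holds.
\begin{itemize}
\item $a\in\mathcal A$: $r_1<R$ and $X'(r_1)=0$. Then $X(r_1)<K^*$ and $X''(r_1)<0$. Moreover
$X'<0$ on $(r_1,R)$: at a next zero of $X'$ we would have $X''\ge0$, but $X<X(r_1)<K^*$ there.
\item $a\in\mathcal C$: $r_1<R$ and $X(r_1)=K^*$. Then $X'(r_1)>0$, and $X'>0$ on $(0,R)$: at a
next zero of $X'$ we would have $X''\le0$, but $X>K^*$ there. Hence $R=\infty$ and
$\lim_{r\to\infty}X\in(K^*,\infty]$.
\item $a\in\mathcal G$: $r_1=R$. Then $R=\infty$, as $X$ is increasing, and $X'>0$, $X<K^*$ on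
$(0,\infty)$.
\end{itemize}

\begin{lemma}\label{lem:tri}
{\rm(i)} $a\in\mathcal A$ if and only if $X'<0$ somewhere on $(0,R)$; $a\in\mathcal C$ if and only
if $X>K^*$ somewhere on $(0,R)$. {\rm(ii)} $\mathcal A$ and $\mathcal C$ are open, and
$\mathcal G$ is closed in $(0,\infty)$. {\rm(iii)} If $f(\cdot;a)>0$ on $(0,\infty)$ and
$X\to K^*$, in particular under \eqref{eq:T}, then $a\in\mathcal G$.
\end{lemma}

\begin{proof}
(i) is read off from the list. (ii) If $a_0\in\mathcal A$, take $r\in(r_1,R)$; then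
$X'(r;a_0)<0$ and $f(\cdot;a_0)>0$ on $[0,r]$, and both persist for $a$ near $a_0$. If
$a_0\in\mathcal C$, use in the same way $X(r;a_0)>K^*$ for some $r>r_1$. (iii) In $\mathcal A$
we have $X\le X(r_1)<K^*$ on $(0,R)$, and in $\mathcal C$ we have $\lim X>K^*$.
\end{proof}

\section{An autonomous system and fast-decaying orbits}\label{sec:system}

\subsection{The variables}

The singular solution is a pair of pure powers, $f=K^*r^{-\mu}$ and $g=\mu K^*r^{-\mu-1}$. We
measure the deviation of $r^\mu f$ and $r^{\mu+1}g$ from constants by their logarithmic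
derivatives $x$ and $M$. On $(0,R)$, with $s=\ln r$ and $\dot{}=d/ds$, put
\[
\begin{gathered}
\zeta=\frac{rg}f,\qquad x=\mu-\zeta=\frac{\dot X}{X},\qquad M=\mu+1+\frac{rg'}g,\qquad
\lambda=M-x,\\
Y=rg^\delta=(\zeta X)^\delta,\qquad W=r\psi g^{1-p},\qquad D=Y_*-Y .
\end{gathered}
\]
So $Y$ and $W$ are the absorption term $g^q$ and the transport term $\psi$, divided by the
diffusive scale $g^{p-1}/r$. Multiplying \eqref{eq:g} by $rg^{1-p}$ gives
\begin{equation}\label{eq:M}
(p-1)M=Y_*+W-Y .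
\end{equation}
Since $\psi=\beta fx$, $f=rg/\zeta$, $g=(Y/r)^{1/\delta}=(Y/r)^{\mu+1}$ and
$(2-p)(\mu+1)-2=\frac1\beta$, we have
\begin{equation}\label{eq:W}
W=\frac{\beta x}\zeta\,r^2g^{2-p}=\frac{\beta x}\zeta\,Y^{(2-p)(\mu+1)}e^{-s/\beta} .
\end{equation}
From the definitions, and $\delta(\mu+1)=1$,
\begin{equation}\label{eq:dots}
\dot\zeta=\zeta\lambda,\qquad \dot x=-\zeta\lambda,\qquad \dot Y=\delta MY,\qquad \dot X=xX .
\end{equation}
Moreover $\psi=\alpha f-\beta rg$ gives $\psi'=-\beta gM$, so $r\psi'/\psi=-\zeta M/x$, and hence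
\begin{equation}\label{eq:omega}
\dot W=\omega W,\qquad \omega=1-(p-1)(M-\mu-1)-\frac{\zeta M}x=q(\mu+1)-(p-1)M-\frac{\zeta M}x .
\end{equation}
The ratio $\varrho:=Y/W=g^q/\psi$ is the second function in \eqref{eq:goal}. Its logarithmic
derivative is, as $p-1+\delta=q$,
\begin{equation}\label{eq:tau}
\tau:=\frac{\dot\varrho}{\varrho}=\delta M-\omega=\Big(q+\frac\zeta x\Big)M-q(\mu+1) .
\end{equation}
Thus \eqref{eq:goal} will follow from $\lambda>0$ and $\tau>0$. Differentiating \eqref{eq:M} and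
eliminating $W$ by $W=(p-1)M-Y_*+Y$,
\begin{equation}\label{eq:Mdot}
(p-1)\dot M=W\omega-\delta MY=\big((p-1)M-Y_*\big)\omega-\tau Y .
\end{equation}
Formulas with $1/x$ are used where $x\ne0$. On $\{0<\zeta<\mu,\ Y>0\}$ we obtain a smooth
autonomous system for $(\zeta,M,Y)$, in which $\omega,\tau,\lambda$ depend on $(\zeta,M)$ only.
The variable $Y$ enters $\dot M$ linearly, with a coefficient of sign opposite to that of
$\tau$; this will be used decisively.

As $r\to0$, $g^{p-1}=w\sim\alpha ar/N$; so $\zeta\to0$, $Y\to0$ and $W=r\psi/w\to N$. By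
\eqref{eq:M}, as $s\to-\infty$,
\begin{equation}\label{eq:origin}
\zeta\to0,\quad Y\to0,\quad W\to N,\quad M\to\mu+1+\frac1{p-1},\quad
\lambda\to\frac p{p-1},\quad\tau\to\frac q{p-1} .
\end{equation}

\begin{lemma}\label{lem:signs}
If $a\in\mathcal G\cup\mathcal C$, then $0<\zeta<\mu$, $W>0$, $M>0$ on $\mathbb R$, and $Y$ is
strictly increasing.
\end{lemma}

\begin{proof}
$X'>0$ gives $x>0$, hence $\zeta<\mu$, $\psi>0$ and $W>0$. By \eqref{eq:origin}, $M>0$ near
$-\infty$. At a first zero of $M$ we would have $\dot M\le0$, but there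
$(p-1)\dot M=W\omega=q(\mu+1)W>0$. Finally $\dot Y=\delta MY>0$.
\end{proof}

\subsection{Asymptotics of fast-decaying orbits}

\begin{lemma}\label{lem:asym}
Let $a\in\mathcal G$. Then $Y\uparrow Y_*$, $\zeta\to\mu$ and $X\to K^*$ as $s\to\infty$. There
is $D_\infty>0$ such that
\[
D\sim D_\infty e^{-\theta s},\qquad x\sim\sigma_\infty D,\qquad
\sigma_\infty=\frac{\mu}{(p-1)(\mu+\theta)} .
\]
Further $M/x\to\frac{\mu+\theta}\mu$, $\tau\to\theta+\frac1\beta>0$, $\lambda>0$ for large $s$,
and \eqref{eq:T} holds with some $A>0$.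
\end{lemma}

\begin{proof}
\emph{Limits.} Since $\zeta<\mu$ and $X<K^*$, $Y=(\zeta X)^\delta<Y_*$. So
$Y\uparrow Y_\infty\le Y_*$, and $\int^\infty M\,ds<\infty$ by \eqref{eq:dots}. Likewise $X$
increases to a positive limit and $\int^\infty x\,ds<\infty$. As $X$ and $Y$ converge,
$\zeta=Y^{1/\delta}/X$ converges, necessarily to $\mu$. By \eqref{eq:M},
$(p-1)M\ge Y_*-Y_\infty$, and integrability of $M$ forces $Y_\infty=Y_*$. Hence
$X\to Y_*^{1/\delta}/\mu=K^*$.

\emph{The ratio $\sigma=x/D>0$.} By \eqref{eq:W}, $W=\varepsilon(s)x$ with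
$0<\varepsilon=O(e^{-s/\beta})$, so $(p-1)M=D(1+\varepsilon\sigma)$. Using
$\dot x=\zeta x-\zeta M$, $\dot D=-\delta MY$ and $\frac{\delta}{p-1}=\frac\theta{Y_*}$,
\[
\dot\sigma=\zeta\sigma-\frac{\zeta}{p-1}(1+\varepsilon\sigma)
+\theta\frac Y{Y_*}\sigma(1+\varepsilon\sigma)=a_1\sigma-b_1+c_1\sigma^2,
\]
with $a_1\to\mu+\theta$, $b_1\to\frac\mu{p-1}$ and $0<c_1\to0$. Note
$\sigma_\infty=\lim b_1/a_1$. Let $\eta>0$. If $\sigma\ge\sigma_\infty+\eta$ at a late time, then
from then on $\dot\sigma\ge a_1\sigma-b_1$, which is bounded below by a positive constant on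
$\{\sigma\ge\sigma_\infty+\eta\}$; so $\sigma\to\infty$, and
\[
\frac{\dot x}x=\zeta-\frac{\zeta M}{x}=\zeta-\frac\zeta{p-1}\Big(\varepsilon+\frac1\sigma\Big)\to\mu>0,
\]
contradicting $x\to0$. So $\sigma<\sigma_\infty+\eta$ eventually, and $c_1\sigma^2\to0$. If
$\sigma\le\sigma_\infty-\eta$ at a late time, then $\dot\sigma\le-c<0$ from then on, with a
constant $c$, and $\sigma$ becomes negative, a contradiction. Hence $\sigma\to\sigma_\infty$.

\emph{The rate.} We have
\[
\frac{\dot D}D=-\theta\frac{Y}{Y_*}(1+\varepsilon\sigma)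
=-\theta\Big(1-\frac D{Y_*}\Big)\big(1+O(e^{-s/\beta})\big) .
\]
As $D\to0$, $\dot D/D\le-\theta/2$ for large $s$, so $D=O(e^{-\theta s/2})$. Therefore
$\frac d{ds}\ln(De^{\theta s})=O(D+e^{-s/\beta})$ is integrable, and
$D\sim D_\infty e^{-\theta s}$ with $D_\infty\in(0,\infty)$.

\emph{Consequences.} $M/x=\frac{1+\varepsilon\sigma}{(p-1)\sigma}\to\frac{\mu+\theta}\mu>1$, so
$\lambda=x(\frac Mx-1)>0$ for large $s$; and $M\to0$, so by \eqref{eq:tau} and \eqref{eq:exps}
$\tau\to\mu+\theta-q(\mu+1)=\theta+\frac1\beta$. Finally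
$\ln(K^*/X)=\int_s^\infty x\sim\frac{\sigma_\infty D_\infty}\theta e^{-\theta s}$, which is
\eqref{eq:T} with $A=K^*\sigma_\infty D_\infty/\theta$.
\end{proof}

\section{Two monotone quantities}\label{sec:mono}

Throughout this section $a\in\mathcal G$ is fixed. The goal is the following statement.

\begin{proposition}\label{prop:mono}
On $\mathbb R$ we have $\lambda>0$ and $\tau>0$; that is, $\zeta=-rf'/f$ and
$\varrho=g^q/\psi$ are strictly increasing.
\end{proposition}

By \eqref{eq:origin} and Lemma~\ref{lem:asym}, both $\lambda$ and $\tau$ are positive near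
$-\infty$ and near $+\infty$. We study what can happen at their zeros.

\subsection{The flow on $\{\lambda=0\}$ and on $\{\tau=0\}$}

Put
\[
b_q(\zeta)=q-(1-q)\zeta,\qquad b_p(\zeta)=p-(2-p)\zeta,\qquad \ell(\zeta)=(p-1)(\zeta+1)-(N-1),
\]
with zeros $\zeta_q=\frac q{1-q}$, $\zeta_p=\frac p{2-p}$, $\zeta_\ell=\nu-1$. Here
\begin{equation}\label{eq:zeros}
\zeta_q<\zeta_p<\mu,\qquad \zeta_\ell<\zeta_p,\qquad b_q=b_p-\delta x ;
\end{equation}
the inequalities come from $q<\frac p2$, $\beta>0$ and $p>p_c$ (in the form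
$\nu<\frac2{2-p}$), respectively, and the identity from $\delta\mu=p-q$.

\begin{lemma}\label{lem:u0}
At a point of the orbit where $\lambda=0$ we have $Y>\ell$ and
\begin{equation}\label{eq:u0}
\tau=-b_q,\qquad (p-1)\dot\lambda=b_qY-b_p\ell .
\end{equation}
If also $\dot\lambda=0$ there, then $(p-1)\ddot\lambda=\delta\, b_q MY$.
\end{lemma}

\begin{proof}
Let $M=x$. Then $\tau=qx+\zeta-q(\mu+1)=-b_q$. By \eqref{eq:exps},
$\omega=1+(p-1)(\mu+1)-(p-1)(\mu-\zeta)-\zeta=b_p$, and $W=(p-1)x-Y_*+Y=Y-\ell$; so $W>0$ means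
$Y>\ell$. Since $\dot\lambda=\dot M+\dot\zeta$ and $\dot\zeta=\zeta\lambda=0$, \eqref{eq:Mdot}
gives $(p-1)\dot\lambda=b_pW-\delta xY=(b_p-\delta x)Y-b_p\ell=b_qY-b_p\ell$. For the last claim, use
coordinates $(\zeta,\lambda,Y)$ and write $\dot\lambda=F(\zeta,\lambda,Y)$. If
$\lambda=\dot\lambda=0$, then $\dot\zeta=0$ and $\ddot\lambda=F_Y\dot Y$, where
$F_Y=b_q/(p-1)$ by \eqref{eq:u0} and $\dot Y=\delta MY$.
\end{proof}

\begin{lemma}\label{lem:tau0}
At a point where $\tau=0$,
\begin{equation}\label{eq:tau0}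
\dot\tau=q\big(\nu-\Lambda(\zeta)^2\big),\qquad
\Lambda(\zeta)=\frac{(\mu+1)\sqrt{1-q}\;\zeta}{q\mu+(1-q)\zeta} .
\end{equation}
If also $\dot\tau=0$ there, then $\ddot\tau=-q(\Lambda^2)'(\zeta)\,\zeta\lambda$.
\end{lemma}

\begin{proof}
Let $\tau=0$. Then $(q+\frac\zeta x)M=q(\mu+1)$ and $\omega=\delta M$, so \eqref{eq:Mdot} becomes
$\dot M=\delta M\big(M-\frac{Y_*}{p-1}\big)$. With $\delta(\mu+1)=1$ and
$\frac{Y_*}{p-1}=\mu+1-\nu$,
\[
\Big(q+\frac\zeta x\Big)\dot M=q\Big(M-\frac{Y_*}{p-1}\Big)=q(M-\mu-1)+q\nu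
=-\frac{\zeta M}x+q\nu .
\]
Further $\frac d{ds}\frac\zeta x=\frac{\zeta\lambda(x+\zeta)}{x^2}=\frac{\mu\zeta\lambda}{x^2}$,
and from $M(qx+\zeta)=q(\mu+1)x$
\[
\frac Mx=\frac{q(\mu+1)}{qx+\zeta},\qquad
\frac\lambda x=\frac Mx-1=\frac{b_q}{qx+\zeta} .
\]
Hence
\[
\dot\tau=\Big(q+\frac\zeta x\Big)\dot M+M\frac{\mu\zeta\lambda}{x^2}
=q\nu+\frac{\zeta M}x\Big(\frac{\mu\lambda}x-1\Big)
=q\nu+\frac{q(\mu+1)\zeta}{qx+\zeta}\cdot\frac{\mu b_q-qx-\zeta}{qx+\zeta} .
\]
Since $\mu b_q-qx-\zeta=-(1-q)(\mu+1)\zeta$ and $qx+\zeta=q\mu+(1-q)\zeta$, this is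
\eqref{eq:tau0}. Because $\partial_M\tau=q+\frac\zeta x>0$, we may use coordinates
$(\zeta,\tau,Y)$; on $\{\tau=0\}$ the function $\dot\tau$ does not depend on $Y$. So if
$\tau=\dot\tau=0$, then
$\ddot\tau=\frac{d}{d\zeta}\big[q(\nu-\Lambda^2)\big]\dot\zeta$, as claimed.
\end{proof}

The function $\Lambda$ is strictly increasing on $[0,\mu]$, with
\begin{equation}\label{eq:Lam}
\Lambda(0)=0,\qquad \Lambda(\zeta_q)^2=\frac1{1-q},\qquad
\Lambda(\mu)^2=(1-q)(\mu+1)^2>\mu+1>\nu ,
\end{equation}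
where we used $(1-q)(\mu+1)=\frac{1-q}{q-p+1}>1$, which is again $q<\frac p2$.

\subsection{The case $N=1$}

Here $\nu=0$, and by \eqref{eq:tau0} $\dot\tau=-q\Lambda^2<0$ at every zero of $\tau$. Since
$\tau>0$ near $+\infty$, a last zero of $\tau$ would have $\dot\tau\ge0$. So $\tau$ has no zero:
$\tau>0$ on $\mathbb R$.

Suppose $\lambda$ has a zero, and consider the last one; there $\dot\lambda\ge0$. By
\eqref{eq:u0}, $\tau=-b_q$, so $b_q<0$. Also $\ell=(p-1)(\zeta+1)>0$ and $Y>\ell$. Therefore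
\[
(p-1)\dot\lambda=b_qY-b_p\ell<(b_q-b_p)\ell=-\delta x\ell<0,
\]
a contradiction. So $\lambda>0$ on $\mathbb R$, and Proposition~\ref{prop:mono} is proved for
$N=1$.

\subsection{One-sided control for $N\ge2$}

From now on $N\ge2$. Two things change: $\ell$ may be negative, and $\tau$ may cross zero
upwards while $\zeta$ is small. By \eqref{eq:Lam} there is a unique
\[
\zeta_0\in(0,\mu)\quad\text{with}\quad\Lambda(\zeta_0)^2=\nu ,
\]
and at a zero of $\tau$ we have $\dot\tau>0$ if $\zeta<\zeta_0$ and $\dot\tau<0$ if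
$\zeta>\zeta_0$. The argument of the case $N=1$ therefore works from the right while
$\zeta\ge\zeta_0$, and its mirror image from the left while $\zeta\le\zeta_0$, provided that
$\zeta$ is monotone there.

\begin{lemma}\label{lem:F}
{\rm(i)} Let $-\infty<S\le\infty$ and $\lambda>0$ on $(-\infty,S)$. Then $\tau(s)>0$ for all
$s<S$ with $\zeta(s)\le\zeta_0$.

{\rm(ii)} Let $-\infty\le S<\infty$ and $\lambda>0$ on $(S,\infty)$. Then $\tau(s)>0$ for
all $s>S$ with $\zeta(s)\ge\zeta_0$.
\end{lemma}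

\begin{proof}
(i) Suppose $\tau(s')\le0$ with $s'<S$, $\zeta(s')\le\zeta_0$. Since $\tau>0$ near $-\infty$,
there is a first zero $s_1\le s'$ of $\tau$, and $\zeta(s_1)\le\zeta_0$ because $\zeta$ is
increasing on $(-\infty,S)$. Then $\dot\tau(s_1)\le0$, so $\zeta(s_1)\ge\zeta_0$ by
\eqref{eq:tau0}. Thus $\zeta(s_1)=\zeta_0$, $\dot\tau(s_1)=0$, and $\ddot\tau(s_1)<0$ by
Lemma~\ref{lem:tau0}, as $\lambda(s_1)>0$. Hence $\tau<0$ just before $s_1$, a contradiction.

(ii) Suppose $\tau(s')\le0$ with $s'>S$, $\zeta(s')\ge\zeta_0$. Since $\tau>0$ near $+\infty$,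
there is a last zero $s_2\ge s'$ of $\tau$, and $\zeta(s_2)\ge\zeta_0$ because $\zeta$ is
increasing on $(S,\infty)$. Then $\dot\tau(s_2)\ge0$, so $\zeta(s_2)\le\zeta_0$. Thus
$\zeta(s_2)=\zeta_0$, $\dot\tau(s_2)=0$, $\ddot\tau(s_2)<0$, and $\tau<0$ just after $s_2$, a
contradiction.
\end{proof}

If $\lambda>0$ on all of $\mathbb R$, then Lemma~\ref{lem:F}, applied with $S=\infty$ in (i) and
$S=-\infty$ in (ii), gives $\tau>0$ on $\mathbb R$. So it remains to prove $\lambda>0$. Suppose
this is false. Since $\lambda>0$ near $\pm\infty$, there are a first zero $s_-$ and a last zero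
$s_+\ge s_-$ of $\lambda$. Write $\zeta_\pm=\zeta(s_\pm)$. As
$\dot\lambda(s_-)\le0\le\dot\lambda(s_+)$, \eqref{eq:u0} gives
\begin{equation}\label{eq:ends}
b_qY-b_p\ell\le0\ \text{ at }s_-,\qquad b_qY-b_p\ell\ge0\ \text{ at }s_+ .
\end{equation}
The contradiction comes in two steps. First we show $\zeta_+<\zeta_-$. Then the piece of the
orbit before $s_-$ and the piece after $s_+$ must cross in the $(\zeta,M)$-plane. At the crossing
point $Y$ is larger on the later piece, and \eqref{eq:Mdot} forces $\tau\le0$ there; but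
Lemma~\ref{lem:F} excludes this on the early piece for $\zeta\le\zeta_0$ and on the late piece
for $\zeta\ge\zeta_0$.

\subsection{The last zero of $\lambda$ lies to the left of the first}

\begin{lemma}\label{lem:claim}
$\zeta_+<\zeta_-$.
\end{lemma}

\begin{proof}
Recall that $\zeta_\ell=\nu-1$ and $\zeta_q=\frac1{1-q}-1$, so the position of $\nu$ relative to
$\frac1{1-q}$ decides the order of $\zeta_\ell$ and $\zeta_q$.

\emph{Case I: $\nu\le\frac1{1-q}$.} Then $\zeta_\ell\le\zeta_q$, and $\zeta_0\le\zeta_q$ by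
\eqref{eq:Lam}.

First, $\zeta_+<\zeta_q$. Otherwise at $s_+$ we have $b_q\le0$, $\ell\ge0$, $Y>\ell$, so
$b_qY-b_p\ell\le(b_q-b_p)\ell=-\delta x\ell\le0$. By \eqref{eq:ends} equality holds throughout,
so $\ell=0$, and then $b_qY=0$ gives $b_q=0$. Hence $\zeta_+=\zeta_q=\zeta_\ell$ and $M=x$ at
$s_+$. But then the system for $(\zeta,M,Y)$ has the solution $\zeta\equiv\zeta_q$,
$M\equiv\mu-\zeta_q$, $Y=Ce^{\delta(\mu-\zeta_q)s}$ for every $C>0$: along it $\lambda=0$,
$\tau=-b_q=0$ and $(p-1)M-Y_*=-\ell=0$, so $\dot\zeta=\dot M=0$. Choosing $C$ to match $Y(s_+)$,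
we see by uniqueness that our $\zeta$ is constant, contradicting $\zeta\to0$ at $-\infty$.

Second, $\zeta_+<\zeta_0$. Indeed $\tau(s_+)=-b_q(\zeta_+)<0$, so $\tau<0$ just after $s_+$, where
$\zeta>\zeta_+$. If $\zeta_+\ge\zeta_0$, this contradicts Lemma~\ref{lem:F}(ii).

Third, suppose $\zeta_-\le\zeta_+$. Then $\zeta_-<\zeta_0\le\zeta_q$ and
$\tau(s_-)=-b_q(\zeta_-)<0$. But $\zeta<\zeta_0$ on $(-\infty,s_-)$, so Lemma~\ref{lem:F}(i)
gives $\tau>0$ for all $s<s_-$, hence $\tau(s_-)\ge0$: contradiction.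

\emph{Case II: $\nu>\frac1{1-q}$.} Then $\zeta_q<\zeta_\ell<\zeta_p$ by \eqref{eq:zeros}. If
$\zeta_-\le\zeta_q$, then at $s_-$: $b_q\ge0$, $\ell<0$, $b_p>0$, so $b_qY-b_p\ell>0$,
contradicting \eqref{eq:ends}. So $\zeta_->\zeta_q$, and we may assume $\zeta_+>\zeta_q$, since
otherwise the claim holds. If $\zeta_+\ge\zeta_\ell$, then at $s_+$: $b_q<0$, $\ell\ge0$,
$Y>\ell$ give $b_qY-b_p\ell<(b_q-b_p)\ell\le0$, contradicting \eqref{eq:ends}. So
$\zeta_+\in(\zeta_q,\zeta_\ell)$, and we may assume $\zeta_-<\zeta_\ell$, since otherwise again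
the claim holds. On $(\zeta_q,\zeta_\ell)$ the functions $b_p$ and $-\ell$ are positive and
decreasing, and $-b_q$ is positive and increasing, so
\[
\Psi=\frac{b_p\,(-\ell)}{-b_q}
\]
is positive and strictly decreasing; \eqref{eq:ends} reads $Y(s_-)\ge\Psi(\zeta_-)$ and
$Y(s_+)\le\Psi(\zeta_+)$. If $s_-<s_+$, then, $Y$ being increasing,
$\Psi(\zeta_-)\le Y(s_-)<Y(s_+)\le\Psi(\zeta_+)$, so $\zeta_+<\zeta_-$. If $s_-=s_+$, then
$\lambda=\dot\lambda=0$ there and Lemma~\ref{lem:u0} gives $\ddot\lambda<0$, as $b_q<0$; so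
$\lambda<0$ nearby, contradicting $\lambda>0$ on $(-\infty,s_-)$.
\end{proof}

\subsection{Two pieces of the orbit cross}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[->] (0,0)--(7,0) node[right]{$\zeta$};
\draw[->] (0,0)--(0,7.8) node[above]{$M$};
\draw[dashed] (0,6)--(6,0);
\draw[thick] plot[smooth] coordinates {(0,7.2) (1,6.4) (2,5.2) (2.5,4.42) (3,3.75) (3.6,3.1) (3.95,2.6) (4,2)};
\draw[thick] plot[smooth] coordinates {(2,4) (2.08,4.35) (2.4,4.45) (3,4.1) (4,3.05) (5,1.7) (6,0)};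
\draw[dotted] (2,4)--(2,0);
\draw[dotted] (2.5,4.42)--(2.5,0);
\draw[dotted] (4,2)--(4,0);
\fill (2,4) circle (2pt);
\fill (4,2) circle (2pt);
\fill (2.5,4.42) circle (2pt);
\node[below left] at (2.15,0) {$\zeta_+$};
\node[below right] at (2.35,0) {$\zeta_c$};
\node[below] at (4,0) {$\zeta_-$};
\node[below] at (6,0) {$\mu$};
\node[left] at (0,6) {$\mu$};
\node[right] at (1.1,6.5) {$M=P(\zeta)$, times $s\le s_-$};
\node[right] at (4.3,2.9) {$M=Q(\zeta)$, times $s\ge s_+$};
\node[left] at (1.6,3.7) {$\lambda=0$};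
\end{tikzpicture}
\caption{Schematic projection of an orbit to the $(\zeta,M)$-plane, assuming that $\lambda=M-\mu+\zeta$
has a first zero $s_-$ and a last zero $s_+$ with $\zeta_+=\zeta(s_+)<\zeta_-=\zeta(s_-)$. Above the dashed
line $\lambda>0$ and the motion is to the right. The early piece $P$ ends on the line at
$\zeta_-$, the late piece $Q$ starts on it at $\zeta_+$, so they cross; $\zeta_c$ is the first
zero of $Q-P$, which is negative to the left of it.}
\label{fig:cross}
\end{figure}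

\begin{proof}[End of the proof of Proposition~\ref{prop:mono}]
On $(-\infty,s_-]$ and on $[s_+,\infty)$ the function $\zeta$ is strictly increasing. So these
two pieces of the orbit are graphs $M=P(\zeta)$, $\zeta\in(0,\zeta_-]$, and $M=Q(\zeta)$,
$\zeta\in[\zeta_+,\mu)$. They lie in $\{M>\mu-\zeta\}$ except at $\zeta_-$ and $\zeta_+$,
respectively, where $M=\mu-\zeta$ (Figure~\ref{fig:cross}). By Lemma~\ref{lem:claim}, $Q-P$ is
negative at $\zeta_+$ and positive at $\zeta_-$. Let $\zeta_c\in(\zeta_+,\zeta_-)$ be the first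
zero of $Q-P$; there $(Q-P)'\ge0$. Both pieces pass through the same point $(\zeta_c,M_c)$, with
the same $\omega$, $\tau$ and the same $\lambda>0$, the first at a time less than $s_-$, the
second at a time greater than $s_+\ge s_-$. By Lemma~\ref{lem:signs} the corresponding values of
$Y$ satisfy $Y_Q>Y_P$. As $dM/d\zeta=\dot M/(\zeta\lambda)$, \eqref{eq:Mdot} gives
\[
0\le(Q-P)'(\zeta_c)=-\frac{\tau\,(Y_Q-Y_P)}{(p-1)\,\zeta_c\lambda},
\]
hence $\tau(\zeta_c,M_c)\le0$. Lemma~\ref{lem:F}(i) with $S=s_-$, applied to the first piece,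
gives $\zeta_c>\zeta_0$; Lemma~\ref{lem:F}(ii) with $S=s_+$, applied to the second, gives
$\zeta_c<\zeta_0$. This contradiction shows that $\lambda>0$ on $\mathbb R$, and then $\tau>0$
as explained after Lemma~\ref{lem:F}.
\end{proof}

\section{Comparison with a generator of scalings}\label{sec:sturm}

Let $a_0\in\mathcal G$, $f=f(\cdot;a_0)$ and $h=\partial_af(\cdot;a_0)$. In this section we prove
the following.

\begin{proposition}\label{prop:h}
$h/f\to-\infty$ as $r\to\infty$.
\end{proposition}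

\subsection{The linearized equation}

Differentiating \eqref{eq:profile} in $a$ gives $\mathcal Lh=0$ on $(0,\infty)$, where
\[
\mathcal L\phi=r^{1-N}\big(r^{N-1}(p-1)g^{p-2}\phi'\big)'+(qg^{q-1}+\beta r)\phi'+\alpha\phi ,
\]
and \eqref{eq:system0} gives $(p-1)g^{p-2}h'=-k$ with $k=\partial_aw$. Next insert
$\kappa^cf(\kappa r)$ in the left side of \eqref{eq:profile}. The result is
\[
\kappa^{c(p-1)+p}\Delta_pf+\kappa^c\psi-\kappa^{(c+1)q}g^q\quad\text{evaluated at }\kappa r .
\]
Differentiate at $\kappa=1$, and use $\Delta_pf=g^q-\psi$, $\delta\mu=p-q$: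
\begin{equation}\label{eq:Lv}
\mathcal L(cf+rf')=\delta(\mu-c)\,g^q-\big(p-(2-p)c\big)\psi .
\end{equation}
For $c=\mu$, since $\psi=\beta(\mu f+rf')$ and $(2-p)\mu-p=\frac1\beta$, this reads
\begin{equation}\label{eq:Lpsi}
\mathcal L\psi=\psi .
\end{equation}

To put $\mathcal L$ in self-adjoint form, let
\[
E(r)=\exp\int_0^r\frac{qg^\delta+\beta t\,g^{2-p}}{p-1}\,dt,\qquad
\mathcal P=(p-1)r^{N-1}g^{p-2}E .
\]
Then
\begin{equation}\label{eq:sa}
r^{N-1}E\,\mathcal L\phi=(\mathcal P\phi')'+\alpha r^{N-1}E\phi ,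
\end{equation}
because $(p-1)g^{p-2}E'/E=qg^{q-1}+\beta r$.

We need the size of $\mathcal P$ at infinity. By \eqref{eq:W} and Lemma~\ref{lem:asym},
$r^2g^{2-p}=O(e^{-s/\beta})$ and $Y=Y_*+O(e^{-\theta s})$, so
\[
r\frac{E'}E=\frac{qY+\beta r^2g^{2-p}}{p-1}=\frac{qY_*}{p-1}+O(e^{-\theta s}+e^{-s/\beta}) ,
\]
and $E\sim Cr^{qY_*/(p-1)}$; here and below $C>0$ denotes constants that may change. As
$g\sim Cr^{-\mu-1}$ and $\frac{qY_*}{p-1}=q(\mu+1)-q\nu$, the exponent of $\mathcal P$ is
\[
N-1+(2-p)(\mu+1)+q(\mu+1)-q\nu=(p-1)\nu+(1+\delta)(\mu+1)-q\nu=\mu+2-\delta\nu ,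
\]
that is,
\begin{equation}\label{eq:Pasym}
\mathcal P\sim Cr^{\mu+1+\theta}\qquad(r\to\infty).
\end{equation}

\subsection{The choice of the comparison function}

For $c\in(0,\mu)$ the function $cf+rf'=f(c-\zeta)$ changes sign exactly where $\zeta=c$, by
Proposition~\ref{prop:mono}. By \eqref{eq:Lv},
\begin{equation}\label{eq:Lvsign}
rg^{1-p}\mathcal L(cf+rf')=W\big[\delta(\mu-c)\varrho-(p-(2-p)c)\big] ,
\end{equation}
where $W>0$ and, again by Proposition~\ref{prop:mono}, the bracket is strictly increasing in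
$r$. We want both changes of sign at the same point. At the point where $\zeta=c$ the right side
of \eqref{eq:Lvsign} equals $-J$ with
\[
J:=b_p(\zeta)W-\delta xY .
\]
By \eqref{eq:origin}, $J\to pN>0$ as $s\to-\infty$. For large $s$ we have $\zeta>\zeta_p$, so
$b_p<0$ and $J<0$. Hence $J$ has a zero $s_*$. We fix one and set
\[
c_*=\zeta(s_*)\in(0,\mu),\qquad r_*=e^{s_*},\qquad v=c_*f+rf',\qquad G=\mathcal Lv .
\]
Then
\begin{equation}\label{eq:vG}
v>0,\ G<0\ \text{ on }(0,r_*),\qquad v<0,\ G>0\ \text{ on }(r_*,\infty).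
\end{equation}

\subsection{The comparison}

Put $\Omega=\mathcal P(h'v-hv')$. By \eqref{eq:sa} and $\mathcal Lh=0$,
$\Omega'=-r^{N-1}E\,G\,h$. Also $\Omega(0^+)=0$: indeed $\mathcal Ph'=-r^{N-1}Ek\to0$ by
\eqref{eq:hk0},
\[
\mathcal Pv'=-(p-1)r^{N-1}Eg^{p-1}\Big(c_*+1+\frac{rg'}g\Big)\to0
\]
since $\frac{rg'}g\to\frac1{p-1}$ by \eqref{eq:origin}, and $h,v$ are bounded near $0$.

\begin{proof}[Proof of Proposition~\ref{prop:h}]
\emph{Step 1: $h>0$ on $(0,r_*]$.} If $z\le r_*$ is the first zero of $h$, then $\Omega'>0$ on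
$(0,z)$ by \eqref{eq:vG}, so $\Omega(z)>0$. But $\Omega(z)=\mathcal P(z)h'(z)v(z)\le0$, because
$h'(z)\le0\le v(z)$: contradiction.

\emph{Step 2: $h$ has a zero.} Otherwise $h>0$ on $(0,\infty)$. Here we compare with $\psi>0$.
Let $\Omega_\psi=\mathcal P(h'\psi-h\psi')$. Since $\mathcal Ph'\to0$ and
$\mathcal P\psi'=-(p-1)\beta r^{N-1}Eg^{p-1}M\to0$ as $r\to0$, we have $\Omega_\psi(0^+)=0$; and
by \eqref{eq:Lpsi}, $\Omega_\psi'=-r^{N-1}Eh\psi<0$. So there is $c_0>0$ with
$\Omega_\psi\le-c_0$ for $r\ge1$, and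
\[
\Big(\frac h\psi\Big)'=\frac{\Omega_\psi}{\mathcal P\psi^2}\le-\frac{c_0}{\mathcal P\psi^2} .
\]
By Lemma~\ref{lem:asym}, $\psi=\beta fx\sim Cr^{-\mu-\theta}$, so by \eqref{eq:Pasym}
$1/(\mathcal P\psi^2)\sim Cr^{\mu+\theta-1}$, which is not integrable at infinity. Hence
$h/\psi\to-\infty$: contradiction.

\emph{Step 3: beyond the zero.} Let $z>r_*$ be the first zero of $h$. Then $h'(z)<0$, as
$h\not\equiv0$ solves a linear second-order equation, and so
$\Omega(z)=\mathcal P(z)h'(z)v(z)>0$. As long as $h<0$ after $z$, we have $\Omega'>0$ by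
\eqref{eq:vG}, so $\Omega\ge\Omega(z)>0$ and $(h/v)'=\Omega/(\mathcal Pv^2)>0$. Thus $h/v$
increases from $0$, and $h<0$ persists on $(z,\infty)$. Since
$v=f(c_*-\zeta)\sim-Cr^{-\mu}$, \eqref{eq:Pasym} gives
$1/(\mathcal Pv^2)\sim Cr^{\mu-\theta-1}$, and as $\mu>\theta$ we get $h/v\ge Cr^{\mu-\theta}$
for large $r$. Finally $h/f=(c_*-\zeta)\,h/v$ and $c_*-\zeta\to c_*-\mu<0$, so
$h/f\to-\infty$.
\end{proof}

\section{Transversal crossing}\label{sec:trans}

\begin{proposition}\label{prop:trans}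
If $a_0\in\mathcal G$, there is $\epsilon>0$ such that $(a_0,a_0+\epsilon)\subset\mathcal A$
and $(a_0-\epsilon,a_0)\subset\mathcal C$.
\end{proposition}

By \eqref{eq:M}--\eqref{eq:dots}, as long as $\zeta=\mu-x>0$ and $Y=Y_*-D>0$, the pair $(x,D)$
solves the planar system
\begin{equation}\label{eq:planar}
\begin{gathered}
\dot x=-(\mu-x)(M-x),\qquad \dot D=-\delta M(Y_*-D),\\
(p-1)M=D+\beta e^{-s/\beta}(Y_*-D)^{(2-p)(\mu+1)}\frac x{\mu-x} .
\end{gathered}
\end{equation}
Let $B_d=\{|x|\le d,\ |D|\le d\}$ with $0<d<\frac12\min(\mu,Y_*)$. On $B_d$ the exponential term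
and its first derivatives in $(x,D)$ are $O(e^{-s/\beta})$. Without it the vector field is smooth
and autonomous. Hence on $B_d$ the Jacobian of \eqref{eq:planar} in $(x,D)$ is
$L+O(d+e^{-s/\beta})$, where
\[
L=\begin{pmatrix}\mu&-\frac\mu{p-1}\\[2pt]0&-\theta\end{pmatrix} .
\]
The unstable direction of $L$ is the $x$-axis. The next lemma is the standard cone estimate
for such a saddle.

\begin{lemma}\label{lem:cone}
Let $K\ge\max(4,\frac2{p-1})$, $0<\eta\le\frac\mu8$, $\eta(K+1)<\theta$. Let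
$\Delta=(\Delta x,\Delta D)\ne0$ satisfy $\dot\Delta=(L+\mathcal R(s))\Delta$ with $\mathcal R$
continuous and the entries of $\mathcal R$ bounded by $\eta$ in absolute value. Then the cone
$\{|\Delta x|\ge K|\Delta D|\}$ is forward invariant; inside it $\Delta x$ keeps its sign and
$\frac d{ds}|\Delta x|\ge\frac\mu4|\Delta x|$. Outside it, $|\Delta D|$ is nonincreasing.
\end{lemma}

\begin{proof}
A nonzero solution of a linear equation never vanishes. Inside the cone $\Delta x\ne0$ and
\[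
\frac d{ds}|\Delta x|\ge\Big(\mu-\frac\mu{(p-1)K}-2\eta\Big)|\Delta x|
\ge\Big(\mu-\frac\mu2-\frac\mu4\Big)|\Delta x| .
\]
If $|\Delta x|=K|\Delta D|$, both components are nonzero,
$\frac d{ds}|\Delta D|\le-(\theta-\eta(K+1))|\Delta D|$, and so
\[
\frac d{ds}\big(|\Delta x|-K|\Delta D|\big)\ge\Big(\frac\mu4+\theta-\eta(K+1)\Big)|\Delta x|>0 .
\]
Outside the cone $\Delta D\ne0$, $|\Delta x|<K|\Delta D|$, and the same bound for
$\frac d{ds}|\Delta D|$ holds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:trans}]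
Fix $K\ge\max(4,\frac2{p-1})$ with
\begin{equation}\label{eq:K}
K>\frac{3\mu}{\delta Y_*} .
\end{equation}

\emph{The variation.} Let $\xi=\partial_ax$ and $\chi=\partial_aD$ at $a_0$. Differentiating
$\ln Y=\delta(\ln\zeta+\ln f+\mu s)$ in $a$, with $\partial_a\zeta=-\xi$ and
$\partial_aY=-\chi$, gives
\begin{equation}\label{eq:hxi}
\frac hf=\frac\xi\zeta-\frac\chi{\delta Y} .
\end{equation}
The pair $(\xi,\chi)$ solves the linearization of \eqref{eq:planar} along the orbit of parameter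
$a_0$. On this orbit $(x,D)\to0$, so the matrix is $L+\mathcal R(s)$ with $\mathcal R(s)\to0$. By
Proposition~\ref{prop:h} and \eqref{eq:hxi}, $(\xi,\chi)\not\equiv0$, so it never vanishes. For
large $s$, Lemma~\ref{lem:cone} applies with $2K$ in place of $K$. If $(\xi,\chi)$ stayed outside
the cone $\{|\xi|\ge2K|\chi|\}$, then $\chi$, $\xi$ and, by \eqref{eq:hxi}, $h/f$ would be
bounded, contradicting Proposition~\ref{prop:h}. So $|\xi|\ge2K|\chi|$ for all large $s$. Once
$Y\ge\frac12Y_*$, \eqref{eq:K} gives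
$\frac{|\chi|}{\delta Y}\le\frac{|\xi|}{K\delta Y_*}\le\frac{|\xi|}{3\mu}<\frac{|\xi|}\zeta$, so
$\xi$ has the sign of $h/f$. Hence
\[
|\xi|\ge2K|\chi|\quad\text{and}\quad\xi<0\qquad\text{for all large }s .
\]

\emph{Nearby orbits leave the box.} The difference $\Delta$ of two solutions of
\eqref{eq:planar} in the convex set $B_d$ satisfies $\dot\Delta=(L+\mathcal R)\Delta$, where
$L+\mathcal R$ is the average of the Jacobian over the segment joining them. Fix $\eta$ as in
Lemma~\ref{lem:cone} (for $K$). Choose $d<\frac12\min(\mu,Y_*)$ small, and then $s_L$ large, such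
that for $s\ge s_L$ the entries of these $\mathcal R$ are bounded by $\eta$; such that
$|x_1|,|D_1|\le d/K$ for $s\ge s_L$, where the index $1$ refers to $a_0$; and such that
$|\xi|\ge2K|\chi|$, $\xi<0$ at $s_L$. Let $a\ne a_0$ be close to $a_0$, and let the index $2$
refer to $a$. Then $f(\cdot;a)>0$ on $[0,e^{s_L}]$. At $s_L$, $(x_2,D_2)$ is in the interior of
$B_d$, and
\[
\Delta=(x_2-x_1,D_2-D_1)=(\xi,\chi)(a-a_0)+o(a-a_0)
\]
lies in the cone $\{|\Delta x|\ge K|\Delta D|\}$ with $\Delta x\ne0$ and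
$\operatorname{sign}\Delta x=-\operatorname{sign}(a-a_0)$. From $s_L$ on, as long as
$(x_2,D_2)\in B_d$, we have $f(\cdot;a)>0$ (at a zero of $f$, $\zeta\to\infty$), $\Delta$ stays
in the cone, $\Delta x$ keeps its sign, and $|\Delta x|$ grows exponentially. So $(x_2,D_2)$
reaches $\partial B_d$ at a first time $s_e>s_L$. If $|x_2|=d$ there, then
$|\Delta x|\ge d-\frac dK\ge\frac34d$; if $|D_2|=d$, then $|\Delta D|\ge\frac34d$ and
$|\Delta x|\ge K|\Delta D|\ge\frac34d$. In all cases $|\Delta x|\ge\frac34d$ at $s_e$.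

\emph{If $a>a_0$:} $\Delta x<0$, so $x_2\le\frac d4-\frac34d<0$ at $s_e$. Since $\dot X=xX$,
$X'<0$ there, and $a\in\mathcal A$ by Lemma~\ref{lem:tri}(i).

\emph{If $a<a_0$:} $\Delta x>0$. At $s_e$, $\Delta x\le d+\frac dK\le\frac54d$, hence
$|\Delta D|\le\frac{5d}{4K}$ and $|D_2|\le\frac{9d}{4K}<d$. So $|x_2|=d$, and
$x_2\ge\frac34d-\frac14d>0$ gives $x_2=d$. Since $X^\delta=Y/\zeta^\delta$ and
$D_2\le\frac{3d}K$,
\[
X_2^\delta\ge\frac{Y_*\big(1-\frac{3d}{KY_*}\big)}{\mu^\delta(1-\frac d\mu)^\delta}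
>\frac{Y_*}{\mu^\delta}=(K^*)^\delta ,
\]
because $(1-\frac d\mu)^\delta\le1-\frac{\delta d}\mu<1-\frac{3d}{KY_*}$ by \eqref{eq:K}. So
$X>K^*$ somewhere, and $a\in\mathcal C$ by Lemma~\ref{lem:tri}(i).
\end{proof}

\section{Uniqueness}\label{sec:unique}

By the known result $\mathcal B\ne\emptyset$, and $\mathcal B\subset\mathcal G$ by
Lemma~\ref{lem:tri}(iii); so $\mathcal G\ne\emptyset$. Suppose $\mathcal G$ has two elements, and
let $a_0$ be the smaller one. Let $a_1=\inf\big(\mathcal G\cap(a_0,\infty)\big)$. By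
Proposition~\ref{prop:trans} $a_1>a_0$, and $a_1\in\mathcal G$ since $\mathcal G$ is closed in
$(0,\infty)$. Hence $(a_0,a_1)$ is the union of its intersections with $\mathcal A$ and with
$\mathcal C$, which are disjoint and open. By Proposition~\ref{prop:trans} the first is nonempty
(near $a_0$) and the second is nonempty (near $a_1$). This contradicts the connectedness of
$(a_0,a_1)$. So $\mathcal G=\{a^*\}$. The same argument on $(a^*,\infty)$, where $\mathcal A$ is
present near $a^*$, and on $(0,a^*)$, where $\mathcal C$ is present near $a^*$, gives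
\[
\mathcal A=(a^*,\infty),\qquad \mathcal C=(0,a^*) .
\]

Any $a$ for which $f(\cdot;a)>0$ on $(0,\infty)$ and $X\to K^*$, in particular any $a$ satisfying
\eqref{eq:T}, lies in $\mathcal G$, hence equals $a^*$; and $a^*$ satisfies \eqref{eq:T} with
some $A>0$ by Lemma~\ref{lem:asym}. This proves the uniqueness statements of
Theorem~\ref{thm:main}, and so the conjecture. For $a=a^*$, $-rf'/f=\zeta$ increases strictly
from $0$ to $\mu$ by \eqref{eq:origin}, Lemma~\ref{lem:asym} and Proposition~\ref{prop:mono}.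

\section{The other profiles}\label{sec:others}

It remains to describe the solutions with $a\in\mathcal A$ and with $a\in\mathcal C$.

\subsection{$a>a^*$: the profile vanishes at a finite radius}

Let $a\in\mathcal A$ and suppose $R=\infty$. For $r>r_1$ we have $X'<0$, so $\zeta>\mu$, $W<0$,
and $|x|/\zeta<1$. At $r_1$ we have $\zeta=\mu$. By \eqref{eq:M} and \eqref{eq:dots},
\[
\dot Y=\frac\delta{p-1}Y(Y_*-Y+W)<\frac\delta{p-1}Y(Y_*-Y)\quad(r>r_1),\qquad
Y(r_1)=(\mu X(r_1))^\delta<Y_* .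
\]
So $Y<Y_*$ and $D>0$ for $r\ge r_1$, and \eqref{eq:W} gives $|W|\le Ce^{-s/\beta}$. Since
$\ln Y$ is bounded above and $\frac{d}{ds}\ln Y=\frac\delta{p-1}(D+W)$ with $W$ integrable,
$\int^\infty D\,ds<\infty$. As $\dot D=-\dot Y$ is bounded, $D\to0$. Hence
$g=(Y/r)^{1/\delta}\sim\mu K^*r^{-\mu-1}$. As $X$ is bounded, $f\to0$, so
$f=\int_r^\infty g\sim K^*r^{-\mu}$, contradicting $X\le X(r_1)<K^*$. So $R<\infty$. By
Section~\ref{sec:prelim}, $f$ is decreasing on $(0,R)$ and $f(R)=0>f'(R)$.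

\subsection{$a<a^*$: slow decay}

Let $a\in\mathcal C$. Then $R=\infty$ and Lemma~\ref{lem:signs} applies. We show that $Y$ is
unbounded, that transport then balances absorption, and that this balance fixes the tail.

\emph{Step 1: $Y\to\infty$.} Otherwise $Y\uparrow Y_\infty<\infty$, $\int^\infty M\,ds<\infty$,
$g\sim Y_\infty^{1/\delta}r^{-\mu-1}$, and $f\to f_\infty\ge0$. If $f_\infty>0$, then
$\zeta\sim Cr^{-\mu}$ and \eqref{eq:W} gives
$W\sim C'r^{\mu-1/\beta}=C'r^{q(\mu+1)}\to\infty$, so $M\to\infty$ by \eqref{eq:M}, which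
contradicts the integrability of $M$. If $f_\infty=0$, then $f=\int_r^\infty g$, so
$\zeta\to\mu$, $x\to0$, $W\to0$, and $(p-1)M\to Y_*-Y_\infty$. Integrability gives
$Y_\infty=Y_*$, and $X=Y^{1/\delta}/\zeta\to K^*$, which contradicts $\lim X>K^*$.

\emph{Step 2: $\varrho=Y/W\to1$.} By \eqref{eq:M}, $M>0$ means $1/\varrho>1-Y_*/Y$, so
$\limsup\varrho\le1$. Let $\eta\in(0,1)$. Whenever $\varrho\le1-\eta$ at a late time, we have
$W\ge(1+\eta)Y$, so $(p-1)M\ge\eta Y$ is large, and by \eqref{eq:tau}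
$\dot\varrho/\varrho=\tau\ge q(M-\mu-1)\ge1$. Hence eventually $\varrho>1-\eta$.

\emph{Step 3: conclusion.} Let $\hat z=r^{\zeta_q}f$. Since $g=\zeta f/r$ and
$\psi=\beta f(\mu-\zeta)$, the identity $g^q=\varrho\psi$ reads
\[
\Gamma(\zeta):=\frac{\zeta^q}{\beta(\mu-\zeta)}=\varrho\,\hat z^{\,1-q},\qquad
\text{while}\qquad \dot{\hat z}=\hat z\,(\zeta_q-\zeta) .
\]
The function $\Gamma$ is an increasing bijection from $(0,\mu)$ onto $(0,\infty)$, and by
\eqref{eq:zq} $\Gamma(\zeta_q)=(1-q)\zeta_q^q=(1-q)^{1-q}q^q=z_q^{1-q}$. As $\varrho\to1$, for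
every $\eta\in(0,z_q)$ there is $c>0$ such that for all large $s$: $\hat z\ge z_q+\eta$ implies
$\zeta\ge\zeta_q+c$ and $\dot{\hat z}\le-c\hat z$, while $\hat z\le z_q-\eta$ implies
$\zeta\le\zeta_q-c$ and $\dot{\hat z}\ge c\hat z$. So $\hat z$ enters the interval
$(z_q-\eta,z_q+\eta)$ and stays there. Hence $\hat z\to z_q$, that is,
$f\sim(1-q)\,q^{q/(1-q)}\,r^{-q/(1-q)}$. This completes the proof of Theorem~\ref{thm:main}.
\qed

\begin{thebibliography}{9}
\bibitem{IL} Razvan Gabriel Iagar, Philippe Lauren\c{c}ot,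
\emph{Second order asymptotics and uniqueness for self-similar profiles to a singular diffusion
equation with gradient absorption}, arXiv:2406.11518 (2024).
\end{thebibliography}

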